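# Mutually Somos sequences of order three and diamond rank four

## 1. Order $k$ and rank $k$: the cases $k=1$ and $k=2$

The answer that one would first guess is: *two sequences tied together by bilinear relations with $k+1$ terms produce an array of rank at most $k$.* We make this precise, check it for small $k$, and see it break at $k=3$. Repairing it is the subject of the lecture.

Throughout, $\mathbb F$ is a field.

**Definition (diamond rank).** The rank of an infinite matrix is the supremum of the ranks of its finite submatrices. For $\eta:\mathbb Z^2\to\mathbb F$, the diamond rank of $\eta$ is the larger of the ranks of the two matrices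
$$H^0=\big(\eta(p+q,\,p-q)\big)_{p,q\in\mathbb Z},\qquad H^1=\big(\eta(p+q+1,\,p-q)\big)_{p,q\in\mathbb Z}.$$
For sequences $u,v:\mathbb Z\to\mathbb F$ we write $(u\times v)(i,j)=u_iv_j$.

*Example.* Let $u_i=v_i=2i+1$ over $\mathbb Q$. The entries of $H^0$ are $(2p+1+2q)(2p+1-2q)=(2p+1)^2-4q^2$, a sum of two matrices of rank one; the block $p,q\in\{0,1\}$ is $\begin{pmatrix}1&-3\\9&5\end{pmatrix}$, with determinant $32$. The entries of $H^1$ are $(2p+2)^2-(2q+1)^2$. So $u\times v$ has diamond rank $2$. The usual matrix $(u_iv_j)$ has rank $1$, of course: diamond rank looks at the plane after a turn by 45 degrees.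

**Definition (the system $\mathrm{sd}(m,n)$).** For positive integers $m,n$, the system $\mathrm{sd}(m,n)$ consists of the two equations
$$\det\big(\eta(i+p,\,j+q)\big)_{p,q=0}^{m-1}=0,\qquad \det\big(\eta(i+p+q,\,j+p-q)\big)_{p,q=0}^{n-1}=0$$
for all $(i,j)\in\mathbb Z^2$.

*Example.* For $n=2$ the second equation reads $\eta(i,j)\,\eta(i+2,j)=\eta(i+1,j-1)\,\eta(i+1,j+1)$. For $m=2$ the first reads $\eta(i,j)\eta(i+1,j+1)=\eta(i,j+1)\eta(i+1,j)$; every $\eta=u\times v$ satisfies it.

**Definition (mutually Somos).** Let $k\ge1$. Two sequences $u,v$ of nonzero elements of $\mathbb F$, indexed by $\mathbb Z$, are mutually Somos of order $k$ with coefficients $a_0,\dots,a_k,b_0,\dots,b_k\in\mathbb F$, where $a_0\ne0$ and $b_0\neq0$, if for all $i\in\mathbb Z$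
$$\sum_{j=0}^{k} a_j\,u_{i+j}\,v_{i+k-j}=0,\qquad \sum_{j=0}^{k} b_j\,v_{i+j}\,u_{i+k+1-j}=0 .$$

*Order 1, by hand.* The relations are $a_0u_iv_{i+1}+a_1u_{i+1}v_i=0$ and $b_0v_iu_{i+2}+b_1v_{i+1}u_{i+1}=0$. No term vanishes except through its coefficient, so $a_1,b_1\ne0$. Put $\alpha=-a_0/a_1$ and $\beta=-b_1/b_0$. The first relation says that $u_{i+1}/v_{i+1}=\alpha\,u_i/v_i$, so $u_i=r\alpha^iv_i$ for a constant $r$. The second says $u_{i+2}/u_{i+1}=\beta v_{i+1}/v_i$, hence $v_{i+2}v_i/v_{i+1}^2=\beta/\alpha=:\gamma$, and so $v_i=A'B'^i\gamma^{i(i-1)/2}$. Now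
$$\tfrac{(s+t)(s+t-1)}2+\tfrac{(s-t)(s-t-1)}2=s^2-s+t^2,\qquad \tfrac{(s+t+1)(s+t)}2+\tfrac{(s-t)(s-t-1)}2=s^2+t^2+t,$$
so in both diamond matrices the entry is (a function of $s$) times (a function of $t$). The diamond rank is $1$.

*Order 2.* It is known that if $u,v$ are mutually Somos of order $2$, then $u\times v$ has diamond rank at most $2$, and hence solves $\mathrm{sd}(2,3)$. No condition on the coefficients is needed.

So orders $1$ and $2$ support the guess.

## 2. Order three: ranks four and five by hand, and the theorems

For $k=3$ we interleave the sequences: $w_{2i}=u_i$, $w_{2i+1}=v_i$. Let $c(n)=(c_0(n),\dots,c_3(n))$ be $(a_0,\dots,a_3)$ for even $n$ and $(b_0,\dots,b_3)$ for odd $n$. The two relations together become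
$$\sum_{j=0}^{3}c_j(n)\,w_{n+2j}\,w_{n+7-2j}=0\qquad(n\in\mathbb Z).\tag{1}$$
Indeed, for $n=2i$ the terms are $u_{i+j}v_{i+3-j}$, and for $n=2i+1$ they are $v_{i+j}u_{i+4-j}$. Written out,
$$c_0w_nw_{n+7}+c_1w_{n+2}w_{n+5}+c_2w_{n+4}w_{n+3}+c_3w_{n+6}w_{n+1}=0 .$$
This is a recursion: $w_n,\dots,w_{n+6}$ determine $w_{n+7}$, and $w_{n+1},\dots,w_{n+7}$ determine $w_n$, as long as we never divide by zero.

We shall use one $5\times5$ block of $H^0$ again and again, the one that $\mathrm{sd}(2,5)$ uses at $(i,j)=(-3,3)$. Its entries are $u_{-3+p+q}\,v_{3+p-q}=w_{2(p+q)-6}\,w_{2(p-q)+7}$ for $0\le p,q\le 4$. With the columns in the order $q=4,3,2,1,0$ it is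
$$\begin{pmatrix}
w_{-1}w_2&w_0w_1&w_{-2}w_3&w_{-4}w_5&w_{-6}w_7\\
w_1w_4&w_2w_3&w_0w_5&w_{-2}w_7&w_{-4}w_9\\
w_3w_6&w_4w_5&w_2w_7&w_0w_9&w_{-2}w_{11}\\
w_5w_8&w_6w_7&w_4w_9&w_2w_{11}&w_0w_{13}\\
w_7w_{10}&w_8w_9&w_6w_{11}&w_4w_{13}&w_2w_{15}\end{pmatrix}.\tag{2}$$

**Example 1 (rank at least 4).** Over $\mathbb Q$ take $a=b=(-1,1,1,1)$ and $w_1=\dots=w_7=1$. Then (1) reads $w_nw_{n+7}=w_{n+1}w_{n+6}+w_{n+2}w_{n+5}+w_{n+3}w_{n+4}$. All terms are positive, so the recursion never stops, and
$$w_8,\dots,w_{15}=3,\;5,\;9,\;17,\;41,\;137,\;769,\;1925 .$$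
The recursion and the initial data are symmetric under $n\mapsto 8-n$, so $w_{8-n}=w_n$. The block (2) is
$$\begin{pmatrix}5&3&9&41&769\\1&1&3&9&205\\1&1&1&15&153\\3&1&5&17&411\\9&15&17&137&1925\end{pmatrix}.$$
Subtract $5,1,3,9$ times the second row from rows $1,3,4,5$, and divide the results by $-2,-2,-2,2$:
$$(0,1,3,2,128),\quad(0,0,1,-3,26),\quad(0,1,2,5,102),\quad(0,3,-5,28,40).$$
The third of these is the first minus the second. The fourth minus three times the first plus fourteen times the second is $(0,0,0,-20,20)$. So the block has rank exactly $4$.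

Thus "order $3$ gives rank at most $3$" is false. The next guess is that order $3$ gives rank at most $4$.

**Example 2 (rank at least 5).** Change one coefficient: $a=(-1,1,1,2)$, $b=(-1,1,1,1)$, again with $w_1=\dots=w_7=1$. For even $n$ the product $w_{n+1}w_{n+6}$ now gets the factor $2$. All terms are still positive, and
$$w_8,\dots,w_{15}=3,\;8,\;12,\;35,\;71,\;343,\;2017,\;\tfrac{38873}3,\qquad w_0,w_{-1},\dots,w_{-6}=4,\;6,\;17,\;27,\;95,\;305,\;3469 .$$
The block (2) is
$$\begin{pmatrix}6&4&17&95&3469\\1&1&4&17&760\\1&1&1&32&595\\3&1&8&35&1372\\12&24&35&343&\frac{38873}3\end{pmatrix}.$$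
Subtract $6,1,3,12$ times the second row from rows $1,3,4,5$ to get
$$(0,-2,-7,-7,-1091),\quad(0,0,-3,15,-165),\quad(0,-2,-4,-16,-908),\quad(0,12,-13,139,\tfrac{11513}3).$$
The second is $-3(0,0,1,-5,55)$. The third minus the first is $3(0,0,1,-3,61)$, and $(0,0,1,-3,61)-(0,0,1,-5,55)=2(0,0,0,1,3)$. The fourth plus six times the first is $(0,0,-55,97,-\frac{8125}3)$. Adding $55(0,0,1,-5,55)$ gives $(0,0,0,-178,\frac{950}3)$, and adding $178(0,0,0,1,3)$ gives $(0,0,0,0,\frac{2552}3)$. So the determinant is not zero: the rank is at least $5$.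

Hence some condition on the coefficients is needed. The conjecture, posed by Nikolai Beluhov in "Bootstrap Percolation and Partial Difference Equations", arXiv:2606.16728 (2026), is that $a_0b_1b_2a_3=b_0a_1a_2b_3$ suffices. In Example 1 both sides are $-1$; in Example 2 they are $-2$ and $-1$. The conjecture is true over every field, the bound $4$ is sharp, and when all eight coefficients are nonzero the condition is necessary for generic initial data.

**Theorem A.** Let $u,v$ be mutually Somos of order $3$ over a field $\mathbb F$ with $a_0b_1b_2a_3=b_0a_1a_2b_3$. Then $u\times v$ has diamond rank at most $4$, and $u\times v$ solves $\mathrm{sd}(2,5)$ over $\mathbb Z^2$.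

**Theorem B.** Let $\mathbb F$ be any field, let $a_0,\dots,a_3,b_0,\dots,b_3\in\mathbb F$ all be nonzero, and let $K=\mathbb F(w_1,\dots,w_7)$ with $w_1,\dots,w_7$ indeterminates. Then (1) defines $w_n\in K^*$ for all $n\in\mathbb Z$, which gives mutually Somos sequences $u,v$ over $K$. The diamond rank of $u\times v$ is at least $4$. It equals $4$ if and only if $a_0b_1b_2a_3=b_0a_1a_2b_3$. If the condition fails, $u\times v$ does not solve $\mathrm{sd}(2,5)$.

The word "generic" matters. The sequences $u_i=v_i=2i+1$ of Section 1 have diamond rank $2$, and they are mutually Somos of order $3$ with $a=(1,1,-1,-1)$ and $b=(1,-5,3,1)$. The first relation is trivial because $u=v$. With $e=2i+5$ the second is $(e^2-16)-5(e^2-4)+3e^2+(e^2-4)=0$. But $a_0b_1b_2a_3=15$ and $b_0a_1a_2b_3=-1$.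

**The clause on $\mathrm{sd}(2,5)$.** This follows from the rank bound. The $2\times2$ equation holds for every $u\times v$. For the $5\times5$ equation at $(i,j)$: if $i+j$ is even, put $P=\frac{i+j}2+p$, $Q=\frac{i-j}2+q$, and then $(i+p+q,\,j+p-q)=(P+Q,P-Q)$. If $i+j$ is odd, put $P=\frac{i+j-1}2+p$, $Q=\frac{i-j-1}2+q$, and then it equals $(P+Q+1,P-Q)$. So the determinants are $5\times5$ minors of $H^0$ and $H^1$, and these vanish when the diamond rank is at most $4$.

**Normalization.** For Theorem A we divide the relations by $a_0$ and $b_0$ and assume $a_0=b_0=1$. Both sides of the condition have degree $2$ in $a$ and degree $2$ in $b$, so it becomes $b_1b_2a_3=a_1a_2b_3$.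

## 3. What the hypothesis says about columns, and why linear algebra stops

Look at the first relation inside $H^1$. With $P=i+1$ and $Q=j-2$ we have $P+Q+1=i+j$ and $P-Q=i+3-j$. So it says
$$\sum_{j=0}^3a_j\,H^1(P,\,j-2)=0\qquad\text{for every row }P:$$
the four columns $-2,-1,0,1$ of $H^1$ satisfy one linear relation. Likewise, with $P=i+2$ and $Q=2-j$, the second relation says that the columns $2,1,0,-1$ of $H^0$ satisfy the relation with coefficients $b_0,\dots,b_3$. These two dependencies are the whole hypothesis.

The sensible first attempt is to propagate them: express column $2$ of $H^1$, then column $3$, and so on, through four fixed columns. It stops at once. The relation holds for the four central columns only, and nothing in it mentions column $2$, whose entries are $u_{P+3}v_{P-2}$. No argument that uses the two dependencies alone can succeed, because Example 2 satisfies them and has rank at least $5$. The coefficient condition, which is of degree four and mixes $a$ with $b$, has to enter, and linear algebra offers no place for it.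

We want a family of sequences for which *all* columns visibly live in a space of small dimension. Theta functions provide one.

## 4. Theta functions: two columns in genus one, four in genus two

Let $g\in\{1,2\}$, and let $\mathfrak H_g$ be the space of symmetric complex $g\times g$ matrices with positive definite imaginary part. For $\Omega\in\mathfrak H_g$ put
$$\theta(z)=\theta(z|\Omega)=\sum_{n\in\mathbb Z^g}e^{\pi i n^t\Omega n+2\pi i n^tz}\qquad(z\in\mathbb C^g).$$
This function is entire and even, and for $m\in\mathbb Z^g$
$$\theta(z+m)=\theta(z),\qquad \theta(z+\Omega m)=e^{-\pi i m^t\Omega m-2\pi i m^tz}\,\theta(z).$$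
For $\varepsilon\in\{0,1\}^g$ put
$$\Theta_\varepsilon(x)=\sum_{n\in\mathbb Z^g+\varepsilon/2}e^{2\pi in^t\Omega n+4\pi in^tx},$$
which is even, since $n\mapsto -n$ preserves the coset $\mathbb Z^g+\varepsilon/2$.

**Addition formula.** For all $x,y\in\mathbb C^g$,
$$\theta(x+y)\,\theta(x-y)=\sum_{\varepsilon\in\{0,1\}^g}\Theta_\varepsilon(x)\,\Theta_\varepsilon(y).\tag{3}$$
*Proof.* The left side is a double series over $a,b\in\mathbb Z^g$. Put $m=\frac{a+b}2$, $n=\frac{a-b}2$. Then $(m,n)$ runs over all pairs lying in a common coset $\mathbb Z^g+\varepsilon/2$. Moreover $a^t\Omega a+b^t\Omega b=2m^t\Omega m+2n^t\Omega n$ and $a^t(x+y)+b^t(x-y)=2m^tx+2n^ty$. So each term factors as required. $\square$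

The left side of (3) is exactly what a diamond matrix is made of: one argument is a sum, the other a difference. The right side has $2^g$ products, so it has rank at most $2^g$.

**Genus one is not enough.** Take $g=1$ and $u_i=AB^iC^{i^2}\theta(\zeta+i\kappa)$, $v_i=A'B'^iC^{i^2}\theta(\zeta+p+i\kappa)$. The computation in Lemma 1 below, word for word, shows that $u\times v$ has diamond rank at most $2$. But Example 1 satisfies the coefficient condition and has rank at least $4$. So elliptic theta functions do not give all sequences of Theorem A. With $g=2$ the formula (3) has four terms, which is the bound that we want.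

From now on $g=2$ unless we say otherwise. Consider parameters
$$\omega=(\Omega,\kappa,\zeta,p;\,A,A',B,B',C;\,a_1,a_2,a_3,b_1,b_2,b_3)\in\mathcal P:=\mathfrak H_2\times(\mathbb C^2)^3\times(\mathbb C^*)^5\times\mathbb C^6,$$
so $\dim\mathcal P=3+6+5+6=20$. Put $a_0=b_0=1$ and
$$u_i=AB^iC^{i^2}\theta(\zeta+i\kappa),\qquad v_i=A'B'^iC^{i^2}\theta(\zeta+p+i\kappa).\tag{4}$$

**Lemma 1.** For the sequences (4), $u\times v$ has diamond rank at most $4$.

*Proof.* For $H^0$ put $x_s=\zeta+\frac p2+s\kappa$ and $y_t=-\frac p2+t\kappa$. Then $x_s+y_t=\zeta+(s+t)\kappa$ and $x_s-y_t=\zeta+p+(s-t)\kappa$. Since $(s+t)^2+(s-t)^2=2s^2+2t^2$, the prefactor of $u_{s+t}v_{s-t}$ is $AA'(BB')^s(B/B')^tC^{2s^2+2t^2}$, of the form $\alpha_s\beta_t$. By (3), $u_{s+t}v_{s-t}=\alpha_s\beta_t\sum_\varepsilon\Theta_\varepsilon(x_s)\Theta_\varepsilon(y_t)$, a sum of four matrices of rank at most one.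

For $H^1$, with entries $u_{s+t+1}v_{s-t}$, use $x_s=\zeta+\frac p2+(s+\frac12)\kappa$, $y_t=-\frac p2+(t+\frac12)\kappa$ and $(s+t+1)^2+(s-t)^2=2s^2+2s+2t^2+2t+1$. $\square$

Next, when do the sequences (4) satisfy (1)? Put $\rho=B/B'$, $p'=\kappa-p$ and
$$\hat a_j=a_j\,\rho^jC^{j^2+(3-j)^2},\qquad \hat b_j=b_j\,\rho^{-j}C^{j^2+(4-j)^2}.$$
Let $Z\subset\mathcal P$ be the analytic set given by the eight equations (one pair for each $\varepsilon$)
$$\sum_{j=0}^3\hat a_j\,\Theta_\varepsilon\big(\tfrac p2+(\tfrac32-j)\kappa\big)=0,\qquad \sum_{j=0}^3\hat b_j\,\Theta_\varepsilon\big(\tfrac{p'}2+(\tfrac32-j)\kappa\big)=0.\tag{5}$$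

**Lemma 2.** For $\omega\in Z$ and all $z\in\mathbb C^2$,
$$\sum_{j}\hat a_j\,\theta(z+j\kappa)\,\theta(z+p+(3-j)\kappa)=0,\qquad \sum_j\hat b_j\,\theta(z+j\kappa)\,\theta(z+p'+(3-j)\kappa)=0,\tag{6}$$
and the sequences (4) satisfy (1).

*Proof.* Apply (3) with $x=z+\frac p2+\frac32\kappa$ and $y=\frac p2+(\frac32-j)\kappa$: then $x-y=z+j\kappa$ and $x+y=z+p+(3-j)\kappa$. So the first sum in (6) is $\sum_\varepsilon\Theta_\varepsilon(x)\sum_j\hat a_j\Theta_\varepsilon\big(\frac p2+(\frac32-j)\kappa\big)=0$. The second is the same with $p'$ for $p$.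

Now take $z=\zeta+i\kappa$ in the first identity. We have $(i+j)^2+(i+3-j)^2=2i^2+6i+j^2+(3-j)^2$ and $B^{i+j}B'^{\,i+3-j}=B^iB'^{\,i+3}\rho^j$. So the first identity, multiplied by $AA'B^iB'^{\,i+3}C^{2i^2+6i}$, is $\sum_ja_ju_{i+j}v_{i+3-j}=0$.

In the second identity take $z=\zeta+p+i\kappa$, so that $z+p'+(3-j)\kappa=\zeta+(i+4-j)\kappa$. We have $(i+j)^2+(i+4-j)^2=2i^2+8i+j^2+(4-j)^2$ and $B'^{\,i+j}B^{i+4-j}=B'^{\,i}B^{i+4}\rho^{-j}$. So we get $\sum_jb_jv_{i+j}u_{i+4-j}=0$. $\square$

Now count. Eight equations in $20$ dimensions suggest $\dim Z=12$. The data of a sequence (1), namely six coefficients and seven initial values, have dimension $13$. So theta sequences should satisfy one relation among their data, and the hypersurface of the conjecture,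
$$V=\{(a_1,\dots,b_3,w_1,\dots,w_7)\in\mathbb C^{13}:\ b_1b_2a_3=a_1a_2b_3\},$$
has dimension $12$. The plan is to show that theta sequences have data in $V$, and that they fill so much of $V$ that every polynomial identity valid for them is valid on $V$. The count itself proves little: $Z$ could be empty, the map to the data could have large fibers, and the one relation could be a different one. Each of these three dangers gets its own section (6, 8 and 7), after we have seen why a dense set of complex points is enough.

## 5. From every field to a Zariski-dense set of complex points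

The purpose of this section is to reduce Theorem A to the existence of many complex sequences of rank at most $4$.

**Step 1 (the ring of coefficients).** We need a universal ring that sits inside a complex one. Let $h=b_1b_2a_3-a_1a_2b_3$. It is linear in $b_1$ with coprime coefficients $b_2a_3$ and $-a_1a_2b_3$, so it is irreducible, hence prime, in $\mathbb Z[a_1,a_2,a_3,b_1,b_2,b_3]$ and in the same ring over $\mathbb C$. Let $R=\mathbb Z[a_1,\dots,b_3]/(h)$, a domain. It is torsion-free over $\mathbb Z$: if $h$ divides $Nf$ with $0\neq N\in\mathbb Z$, then $h$ divides $f$, since $h$ is prime and does not divide $N$. So $R$ is flat over $\mathbb Z$, and $R\subset R\otimes\mathbb C=R_{\mathbb C}=\mathbb C[a_1,\dots,b_3]/(h)$, again a domain. Consequently $V$ is an irreducible variety of dimension $12$ with coordinate ring $\mathbb C[V]=R_{\mathbb C}[w_1,\dots,w_7]$, and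
$$L:=\operatorname{Frac}R[w_1,\dots,w_7]\subset\mathbb C(V).$$

**Step 2 (the universal sequence).** We want a single sequence that specializes to all others. With $a_0=b_0=1$ and indeterminates $w_1,\dots,w_7$, the recursion (1) defines $w_n\in L$ for all $n\in\mathbb Z$, all nonzero. To see this, let $k_0=\operatorname{Frac}R$ and suppose that $w_n,\dots,w_{n+6}$ are algebraically independent over $k_0$ and generate $L$ over $k_0$. Then
$$w_{n+7}=-\frac{c_1(n)w_{n+2}w_{n+5}+c_2(n)w_{n+4}w_{n+3}+c_3(n)w_{n+6}w_{n+1}}{w_n}$$
is nonzero: the three monomials are different, and $c_1(n)\in\{a_1,b_1\}$ is not zero in $R$. The numerator does not contain $w_n$, so $w_n\in k_0(w_{n+1},\dots,w_{n+7})$. Hence $w_{n+1},\dots,w_{n+7}$ generate $L$, and being $7$ generators of a field of transcendence degree $7$ they are algebraically independent. Induction goes on upward, and downward in the same way.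

**Step 3 (specialization to any field).** *If all $5\times5$ minors of both diamond matrices of the universal sequence vanish, then Theorem A holds for every field.*

A normalized sequence $(w_n)$ over $\mathbb F$ as in Theorem A gives a ring homomorphism $\varphi:R[w_1,\dots,w_7]\to\mathbb F$. Its kernel is prime; let $S\subset L$ be the local ring at it, so that $\varphi$ extends to $S\to\mathbb F$. By induction upward and downward, each universal $w_n$ is a unit of $S$ and is mapped to the given $w_n\in\mathbb F^*$: the recursion divides only by a previously treated $w_m$, which is a unit of $S$, and an element of $S$ with nonzero image is a unit. Hence the minors of the given sequence are images of minors of the universal one.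

**Step 4 (vanishing from a dense set).** Here we make precise what "many" means. *Fix a $5\times5$ minor $\Delta\in L\subset\mathbb C(V)$ of the universal sequence and choose $T\ge7$ such that $\Delta$ involves only $w_n$ with $|n|\le T$. Suppose there is a set $\mathcal D\subset V$, not contained in any proper Zariski-closed subset of $V$, such that each point of $\mathcal D$ is $(a_1,\dots,b_3,w_1,\dots,w_7)$ for some complex sequence $(w_n)_{n\in\mathbb Z}$ that satisfies (1) with $a_0=b_0=1$, with $w_n\ne0$ for $|n|\le T$ and with diamond rank at most $4$. Then $\Delta=0$.*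

Adjoin to $\mathbb C[V]$ the inverses of $w_1,\dots,w_7$, then successively the inverses of $w_8,w_0,w_9,w_{-1},\dots$ with $|n|\le T$. At each step the next $w_n$ already lies in the current localization, because the recursion divides only by a $w_m$ that has been inverted. Inverting a nonzero element of a localization $\mathbb C[V]_{F'}$ gives again a localization at one element. So the result is $\mathbb C[V]_F$ for some $0\ne F\in\mathbb C[V]$. By the same induction, at each point of $\mathcal D$ we have $F\ne0$, and the rational function $w_n$ takes the value of the given sequence there. Write $\Delta=P/F^\nu$ with $P\in\mathbb C[V]$. At a point of $\mathcal D$ the value of $\Delta$ is a $5\times5$ minor of a sequence of rank at most $4$, so it is $0$. Hence $P=0$ on $\mathcal D$, so $P=0$ in $\mathbb C[V]$, and $\Delta=0$.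

It remains to produce such a set $\mathcal D=\mathcal D_T$ for each $T\ge7$.

## 6. A point of $Z$ over a product of two elliptic curves

The purpose of this section is to show that $Z$ is not empty, by exhibiting one point $\omega_0$ which is explicit enough to compute with. The trick is to let $\Omega$ be diagonal, so that everything splits into elliptic functions, and to take $p=\kappa/2$, so that $p'=p$ and the two halves of (5) coincide.

**Step 1 (the map $k$ in genus one).** We recall when two values of $y$ give the same point $[\Theta_0(y):\Theta_1(y)]$. Let $\Lambda=\mathbb Z+\tau\mathbb Z$ and $\vartheta=\theta(\cdot|\tau)$. It is classical that $\vartheta$ has simple zeros exactly at $\mathfrak h+\Lambda$, $\mathfrak h=\frac{1+\tau}2$. The functions $\Theta_0,\Theta_1$ have no common zero: by (3), a common zero $y$ would give $\vartheta(x+y)\vartheta(x-y)=0$ for all $x$. Both are even, and $\Theta_\varepsilon(x+1)=\Theta_\varepsilon(x)$ since $2n\in\mathbb Z$ for $n\in\mathbb Z+\varepsilon/2$. Shifting the summation index, with $n^2+2n=(n+1)^2-1$, gives $\Theta_\varepsilon(x+\tau)=e^{-2\pi i\tau-4\pi ix}\Theta_\varepsilon(x)$,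 with the same factor for both. So
$$k(y)=[\Theta_0(y):\Theta_1(y)]\in\mathbb P^1$$
is well defined, $\Lambda$-periodic and even. Moreover, *$k(y)=k(y')$ implies $y'\equiv\pm y$ mod $\Lambda$.* To see this, put $x=y+\mathfrak h$. By (3), the nonzero linear form $\Theta_0(x)X_0+\Theta_1(x)X_1$ vanishes at $k(y')$ if and only if $\vartheta(x+y')\vartheta(x-y')=0$, that is, if and only if $y+y'\in\Lambda$ or $y-y'\in\Lambda$. It vanishes at $k(y)$, hence at $k(y')$ if the two points agree.

**Step 2 (a cross-ratio that takes every value).** We shall have to match four points on two different curves. Let $\eta_j=\frac74-j$ for $j=0,1,2,3$, that is $\frac74,\frac34,-\frac14,-\frac54$, and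
$$W_{ij}=\Theta_0(\eta_i\kappa)\Theta_1(\eta_j\kappa)-\Theta_1(\eta_i\kappa)\Theta_0(\eta_j\kappa),\qquad c_\tau(\kappa)=\frac{W_{01}W_{23}}{W_{02}W_{13}},$$
the cross-ratio of the four points $k(\eta_j\kappa)$. By Step 1, $W_{ij}=0$ if and only if $(\eta_i+\eta_j)\kappa\in\Lambda$ or $(\eta_i-\eta_j)\kappa\in\Lambda$. Call $\kappa$ *torsion* if some nonzero integer multiple of it lies in $\Lambda$; for instance $\frac{1+\tau}3$ is torsion.

For $i\ne j$ the numbers $\eta_i\pm\eta_j$ are nonzero rationals: the sums are $\frac52,\frac32,\frac12,\frac12,-\frac12,-\frac32$, and the differences are $\pm1,\pm2,\pm3$. So if $\kappa$ is non-torsion, the four points are distinct, and $c_\tau(\kappa)\neq0,1,\infty$; here $c_\tau(\kappa)\ne1$ because $W_{01}W_{23}-W_{02}W_{13}+W_{03}W_{12}=0$.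

Replacing $\kappa$ by $\kappa+4\lambda$ with $\lambda\in\Lambda$ shifts $\eta_j\kappa$ by $(7-4j)\lambda\in\Lambda$ and multiplies both $\Theta_\varepsilon(\eta_j\kappa)$ by a common factor. Each index $j$ occurs once in the numerator and once in the denominator, so the factors cancel, and $c_\tau$ is $4\Lambda$-periodic.

Let $\kappa=2\mu$ with $\mu$ of exact order $5$ mod $\Lambda$. Then $(\eta_0+\eta_1)\kappa=5\mu\in\Lambda$, so $W_{01}=0$. But $(\eta_0\pm\eta_2)\kappa\in\{3\mu,4\mu\}$ and $(\eta_1\pm\eta_3)\kappa\in\{-\mu,4\mu\}$ avoid $\Lambda$, so $W_{02}W_{13}\ne0$. Hence $c_\tau=0$ there.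

So $c_\tau$ is a nonconstant elliptic function, and it takes every value in $\mathbb P^1$.

**Step 3 (the choice of $\Omega_0$, $\kappa_0$, $p_0$, $\zeta_0$).** We want two curves as unrelated as possible, with equal cross-ratios. Recall that an isogeny is a surjective homomorphism with finite kernel, and that being isogenous is an equivalence relation; for instance $z\mapsto 2z$ induces an isogeny from $\mathbb C/(\mathbb Z+i\mathbb Z)$ to $\mathbb C/(\mathbb Z+2i\mathbb Z)$. Isogeny classes of elliptic curves are countable. So we may choose $\tau_1,\tau_2$ such that $E_k=\mathbb C/\Lambda_k$, $\Lambda_k=\mathbb Z+\tau_k\mathbb Z$ $(k=1,2)$, are not isogenous.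

The values of $c_{\tau_2}$ at the countably many torsion points form a countable set, and its preimage under the nonconstant function $c_{\tau_1}$ is countable. Choose $\kappa_1$ non-torsion and outside this preimage, and then $\kappa_2$ with $c_{\tau_2}(\kappa_2)=c_{\tau_1}(\kappa_1)$. By construction $\kappa_2$ is non-torsion too. Put
$$\Omega_0=\operatorname{diag}(\tau_1,\tau_2),\quad\kappa_0=(\kappa_1,\kappa_2),\quad p_0=p_0'=\kappa_0/2,\quad A=A'=B=B'=C=1,$$
and choose $\zeta_0$ with $\theta(\zeta_0+i\kappa_0)\,\theta(\zeta_0+p_0+i\kappa_0)\ne0$ for all $i\in\mathbb Z$; this means avoiding countably many curves in $\mathbb C^2$.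

**Step 4 (the coefficients).** We solve (5) at these parameters. Write $\vartheta_k=\theta(\cdot|\tau_k)$ and $\mathfrak h_k=\frac{1+\tau_k}2$. For $\Omega=\Omega_0$ the series split: $\theta(z)=\vartheta_1(z_1)\vartheta_2(z_2)$ and $\Theta_{(\varepsilon_1,\varepsilon_2)}(x)=\Theta^{(1)}_{\varepsilon_1}(x_1)\Theta^{(2)}_{\varepsilon_2}(x_2)$. Since $p=\kappa/2$, the arguments in (5) are $\frac\kappa4+(\frac32-j)\kappa=\eta_j\kappa$, and $\hat a=a$, $\hat b=b$. With $\hat k_m=(\Theta^{(m)}_0,\Theta^{(m)}_1)$, both halves of (5) ask for a linear relation among the vectors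
$$e_j=\hat k_1(\eta_j\kappa_1)\otimes\hat k_2(\eta_j\kappa_2)\in\mathbb C^2\otimes\mathbb C^2 .$$
The cross-ratios of the two quadruples of distinct points agree, so some $G\in GL_2(\mathbb C)$ maps the first quadruple to the second: there is a $G$ that maps the first three points correctly, and the fourth is determined by the cross-ratio. Thus $\hat k_2(\eta_j\kappa_2)=\lambda_jG\hat k_1(\eta_j\kappa_1)$ with $\lambda_j\in\mathbb C^*$, and
$$e_j=\lambda_j\,(1\otimes G)\big(\hat k_1(\eta_j\kappa_1)\otimes\hat k_1(\eta_j\kappa_1)\big).$$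
The last factor lies in the $3$-dimensional space $\mathrm{Sym}^2\mathbb C^2$, so the four $e_j$ are dependent. Any three are independent: in a basis where no point is at infinity, $\hat k_1(\eta_j\kappa_1)$ is proportional to $(1,x_j)$, its square to $(1,x_j,x_j^2)$, and the Vandermonde determinant of three distinct $x_j$ is nonzero. So there is a relation $\sum_ja_je_j=0$ with all $a_j\ne0$. Normalize $a_0=1$ and take $b=a$.

This gives a point $\omega_0\in Z$ with all $a_j,b_j$ nonzero and with $w_n(\omega_0)\ne0$ for all $n\in\mathbb Z$.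

## 7. Two zeros of theta force $b_1b_2a_3=a_1a_2b_3$

The purpose of this section is to show that near $\omega_0$ the data of points of $Z$ lie in $V$. The identities (6) hold for all $z$, so we may put $z$ where half of the terms vanish: at a common zero of $\theta(z)$ and $\theta(z+2\kappa)$.

**Step 1 (the two zeros).** We construct the common zero as a function of the parameters. At $\omega_0$ let $s=(\mathfrak h_1,\ \mathfrak h_2-2\kappa_2)$. Then $\theta(s)=0$ because of the first coordinate, and $\theta(s+2\kappa)=0$ because of the second. Since $2\kappa_k\notin\Lambda_k$ and the zeros of $\vartheta_k$ are simple, the differentials at $s$ of $z\mapsto\theta(z)$ and $z\mapsto\theta(z+2\kappa)$ are nonzero multiples of $dz_1$ and $dz_2$ respectively. By the implicit function theorem, $s$ extends to a holomorphic function of $(\Omega,\kappa)$ near $(\Omega_0,\kappa_0)$ that satisfies both equations. Put $s'=s+2\kappa$, so $\theta(s')=0$. At $\omega_0$, $s'=(\mathfrak h_1+2\kappa_1,\ \mathfrak h_2)$.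

At $\omega_0$ the numbers
$$\theta(s\pm\kappa),\quad\theta(s'\pm\kappa),\quad\theta(s\pm p),\quad\theta(s'\pm p),\quad\theta(s\pm p'),\quad\theta(s'\pm p')$$
are nonzero. Each argument is $(\mathfrak h_1+r_1\kappa_1,\ \mathfrak h_2+r_2\kappa_2)$ with nonzero rationals $r_1,r_2$ (for instance $s-p$ has $r_1=-\frac12$, $r_2=-\frac52$), and $\kappa_1,\kappa_2$ are non-torsion. So these numbers, and all $a_j,b_j$, are nonzero in a neighborhood of $\omega_0$.

**Step 2 (eliminating terms).** We now get relations with two terms each. In the first identity of (6) put $z=s$: the terms $j=0,2$ vanish because of $\theta(z+j\kappa)$. Then put $z=s-p$: the terms $j=1,3$ vanish because of $\theta(z+p+(3-j)\kappa)$. With $s+2\kappa=s'$ and $s+3\kappa=s'+\kappa$ this gives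
$$\hat a_1\theta(s+\kappa)\theta(s'+p)+\hat a_3\theta(s'+\kappa)\theta(s+p)=0,\qquad \hat a_0\theta(s-p)\theta(s'+\kappa)+\hat a_2\theta(s'-p)\theta(s+\kappa)=0 .$$
Move the first term of the first relation and the second term of the second one to the right, and multiply:
$$\hat a_0\hat a_3\,\theta(s+p)\theta(s-p)\,\theta(s'+\kappa)^2=\hat a_1\hat a_2\,\theta(s'+p)\theta(s'-p)\,\theta(s+\kappa)^2 .$$

**Step 3 (the second zero removes $p$).** The factors with $p$ must go, because $p$ and $p'$ differ. The pair $(-s',-s)$ has the properties of $(s,s')$: both are zeros of $\theta$, and $-s'+2\kappa=-s$. Substituting it and using that $\theta$ is even,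
$$\hat a_0\hat a_3\,\theta(s'+p)\theta(s'-p)\,\theta(s-\kappa)^2=\hat a_1\hat a_2\,\theta(s+p)\theta(s-p)\,\theta(s'-\kappa)^2 .$$
Multiply the last two displays and cancel the nonzero factors $\theta(s\pm p)$, $\theta(s'\pm p)$:
$$\Big(\frac{\hat a_0\hat a_3}{\hat a_1\hat a_2}\Big)^2=\Big(\frac{\theta(s+\kappa)\,\theta(s'-\kappa)}{\theta(s'+\kappa)\,\theta(s-\kappa)}\Big)^2 .$$
The right side does not involve $p$. The second identity of (6) has the same shape with $p'$ for $p$ and $\hat b$ for $\hat a$, so it gives the same right side for $\hat b$.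

**Step 4 (removing the hats and the square).** The exponents $j^2+(3-j)^2$ are $9,5,5,9$ and the exponents $j^2+(4-j)^2$ are $16,10,8,10$, while the powers of $\rho$ cancel because $0+3=1+2$. Hence
$$\frac{\hat a_0\hat a_3}{\hat a_1\hat a_2}=C^{8}\,\frac{a_0a_3}{a_1a_2},\qquad \frac{\hat b_0\hat b_3}{\hat b_1\hat b_2}=C^{8}\,\frac{b_0b_3}{b_1b_2}.$$
So the continuous function $r=\dfrac{a_0a_3b_1b_2}{a_1a_2b_0b_3}$ satisfies $r^2=1$ on $Z$ near $\omega_0$. At $\omega_0$ we have $a=b$, so $r(\omega_0)=1$. Being continuous with values in $\{1,-1\}$, $r$ equals $1$ on $Z\cap N$ for some neighborhood $N$ of $\omega_0$. So the condition holds there, and we have a holomorphic map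
$$\Phi:Z\cap N\to V,\qquad\Phi(\omega)=(a_1,\dots,b_3,w_1,\dots,w_7),\quad(w_1,\dots,w_7)=(v_0,u_1,v_1,u_2,v_2,u_3,v_3).$$

## 8. The fiber of $\Phi$ through $\omega_0$ is a single point locally

The purpose of this section is to show that no parameter is wasted: $\omega_0$ is isolated in $\Phi^{-1}(\Phi(\omega_0))$. We use the following standard facts on complex analytic germs.

* (F1) An analytic set cut out by $r$ equations in an $n$-dimensional manifold has dimension at least $n-r$ at each of its points. More generally, imposing one more equation on a germ, vanishing at the base point, lowers the dimension by at most $1$.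
* (F2) A germ of positive dimension contains the image of a nonconstant holomorphic map from a disc, with $0$ mapped to the base point. (Take a one-dimensional irreducible subgerm and normalize.)
* (F3) On a germ of dimension $d$ there are $d$ holomorphic functions, vanishing at the base point, whose common zero set is the base point.

We also recall what we need about abelian varieties. For $\Omega\in\mathfrak H_2$ the torus $\mathbb C^2/(\mathbb Z^2+\Omega\mathbb Z^2)$ is an abelian surface, and meromorphic functions on it are rational. The Zariski closure of a subgroup of an abelian variety is an algebraic subgroup. The identity component of an algebraic subgroup is an abelian subvariety and has finite index in it. The image of an algebraic subgroup under a homomorphism is closed. An abelian subvariety $\mathcal B$ of $\mathbb C^g/\Lambda$ is $\operatorname{Lie}\mathcal B/(\operatorname{Lie}\mathcal B\cap\Lambda)$, where $\operatorname{Lie}\mathcal B\cap\Lambda$ is a lattice in $\operatorname{Lie}\mathcal B$.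

**Step 1 (a disc in the fiber, and an invariant).** We argue by contradiction and turn the sequence into values of one rational function. Suppose $\omega_0$ is not isolated. By (F2) there is a nonconstant holomorphic map $\gamma$ from a disc to $Z\cap N$ with $\gamma(0)=\omega_0$ and $\Phi\circ\gamma$ constant. Denote the parameters of $\gamma(t)$ by $\Omega(t),\kappa(t)$ and so on. The coefficients $a,b$ and the values $w_1,\dots,w_7$ do not depend on $t$. Since $w_n(\omega_0)\ne0$ for all $n$, the recursion (1) gives inductively $w_n(\gamma(t))=w_n(\omega_0)$ for all $n\in\mathbb Z$ and all $t$. In particular no $\theta$-value that occurs in (4) vanishes, for any $t$.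

Let $\Lambda_t=\mathbb Z^2+\Omega(t)\mathbb Z^2$ and $A_t=\mathbb C^2/\Lambda_t$; in this section $\Lambda_0$ and $A_0$ are those for $t=0$. Put
$$f_t(x)=\frac{\theta(x+3\kappa)\,\theta(x+\kappa)^3}{\theta(x+2\kappa)^3\,\theta(x)}\qquad(\Omega=\Omega(t),\ \kappa=\kappa(t)).$$
The multipliers under $x\mapsto x+\Omega m$ cancel, since $1+3-3-1=0$ and $3+3-6=0$. So $f_t$ is a rational function on $A_t$. The factors $AB^iC^{i^2}$ cancel as well, because third differences of polynomials of degree at most $2$ in $i$ vanish. So
$$f_t\big(\zeta(t)+i\kappa(t)\big)=\frac{u_{i+3}\,u_{i+1}^3}{u_{i+2}^3\,u_i}\quad\text{is independent of }t,\ \text{for all }i\in\mathbb Z.\tag{7}$$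

**Step 2 ($\mathbb Z\kappa_0$ is Zariski dense in $A_0=E_1\times E_2$).** This lets values on $\mathbb Z\kappa_0$ determine functions. The closure of $\mathbb Z\kappa_0$ is an algebraic subgroup. Its identity component $H^\circ$ is an abelian subvariety of finite index, so it contains $m\kappa_0$ for some $m\ge1$. A one-dimensional abelian subvariety of $E_1\times E_2$ cannot map onto both factors, since it would be isogenous to both and $E_1,E_2$ are not isogenous. So it maps to $0$ in one factor, and $H^\circ\in\{0,\ E_1\times0,\ 0\times E_2,\ A_0\}$. Since $\kappa_1,\kappa_2$ are non-torsion, both coordinates of $m\kappa_0$ are nonzero, and $H^\circ=A_0$.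

**Step 3 ($f_0$ is invariant under no translation except $0$).** This lets a function determine its base point. Since $\theta=\vartheta_1\vartheta_2$ at $t=0$, the divisor of $f_0$ is $\mathrm{pr}_1^*D_1+\mathrm{pr}_2^*D_2$ with
$$D_k=(\mathfrak h_k-3\kappa_k)+3(\mathfrak h_k-\kappa_k)-3(\mathfrak h_k-2\kappa_k)-(\mathfrak h_k),$$
supported on four distinct points of $E_k$. A translation that preserves $f_0$ preserves $D_1$ and $D_2$, hence fixes the unique point of multiplicity $+3$ of each. So it is $0$.

**Step 4 (comparing $A_0$ and $A_t$).** We build a subgroup that ties the two surfaces together. Fix $t$ and let $G\subset A_0\times A_t$ be the Zariski closure of $\Gamma=\{i(\kappa_0,\kappa(t)):i\in\mathbb Z\}$, an algebraic subgroup. Then $\mathrm{pr}_1(G)$ is closed and contains $\mathbb Z\kappa_0$, so $\mathrm{pr}_1(G)=A_0$ by Step 2.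

Let $U\subset G$ be the open set of $(x,x')$ for which the denominators of $f_0(\zeta_0+x)$ and $f_t(\zeta(t)+x')$ do not vanish. It contains $\Gamma$, because no $u_i$ vanishes, so $U$ is dense in $G$. The regular functions $f_0(\zeta_0+x)$ and $f_t(\zeta(t)+x')$ on $U$ agree on the dense subset $\Gamma$ by (7), hence on $U$.

Let $(k,0)\in G$. Then $U\cap\big(U-(k,0)\big)$ is the intersection of two dense open subsets of $G$, hence open and dense, and on it
$$f_0(\zeta_0+x+k)=f_t(\zeta(t)+x')=f_0(\zeta_0+x).$$
The image of this set under the surjection $\mathrm{pr}_1:G\to A_0$ is dense, so translation by $k$ preserves $f_0$, and $k=0$ by Step 3. So $\mathrm{pr}_2|_G$ is injective and $\dim G\le2$. As $\mathrm{pr}_1|_G$ is surjective, $\dim G=2$.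

So $G^\circ$ is an abelian surface. Its image $\mathrm{pr}_1(G^\circ)$ is closed of finite index in the connected group $A_0$, hence all of $A_0$. The map $\mathrm{pr}_2:G^\circ\to A_t$ is injective between surfaces, hence onto. Both projections are isogenies.

**Step 5 ($\Omega(t)$ and $\kappa(t)$ are constant).** Isogenies are rigid: there are only countably many. The projections of $\operatorname{Lie}G^\circ\subset\mathbb C^2\times\mathbb C^2$ to the two factors are isomorphisms, so $\operatorname{Lie}G^\circ$ is the graph of some $M\in GL_2(\mathbb C)$. The period lattice $\operatorname{Lie}G^\circ\cap(\Lambda_0\times\Lambda_t)$ has rank $4$ and projects injectively to $\Lambda_0$ and to $\Lambda_t$, so the images have finite index. Therefore $M(\mathbb Q\Lambda_0)=\mathbb Q\Lambda_t$, and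
$$M^{-1}(I,\Omega(t))=(I,\Omega_0)\begin{pmatrix}P_1&Q_1\\R_1&T_1\end{pmatrix}$$
for some matrix in $GL_4(\mathbb Q)$. So $M^{-1}=P_1+\Omega_0R_1$ and $\Omega(t)=M(Q_1+\Omega_0T_1)$ are determined by that rational matrix. As $t$ varies, $M$ and $\Omega(t)$ lie in countable sets. The image of the disc under the continuous map $t\mapsto\Omega(t)$ is connected and countable, so each of its real coordinates runs over a countable interval, that is, a point. Hence $\Omega(t)=\Omega_0$ and $\Lambda_t=\Lambda_0$ for all $t$.

Since $G^\circ$ has finite index in $G$, $m(\kappa_0,\kappa(t))\in G^\circ$ for some $m\ge1$. This means $m\kappa(t)=M(m\kappa_0-\lambda)+\lambda'$ with $\lambda,\lambda'\in\Lambda_0$. So $\kappa(t)$ lies in a countable set, and by continuity $\kappa(t)=\kappa_0$.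

**Step 6 (the other parameters are constant).** This finishes the contradiction. Now $f_t=f_0$, and (7) says that $f_0(\zeta(t)+x)=f_0(\zeta_0+x)$ for $x\in\mathbb Z\kappa_0$, where no denominator vanishes. By Step 2 this holds for all $x$, and by Step 3 $\zeta(t)-\zeta_0\in\Lambda_0$. By continuity $\zeta(t)$ is constant. The same argument with $v$ in place of $u$ shows that $\zeta(t)+p(t)$ is constant. So $p(t)$ is constant.

Dividing $u_i$ and $v_i$ by their theta values, we see that $AB^iC^{i^2}$ and $A'B'^iC^{i^2}$ are constant for every $i$. From $i=0,\pm1$: the quantities $A,\ A',\ BC,\ C/B,\ B'C,\ C/B'$ are constant. Hence $C^2=BC\cdot C/B$ is constant, by continuity $C$ is constant, and then so are $B$ and $B'$.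

So $\gamma$ is constant, a contradiction. Hence $\omega_0$ is isolated in its $\Phi$-fiber.

## 9. Twelve dimensions fill $V$: the end of the proof of Theorem A

It remains to convert "isolated fiber" into "dense image". Fix $T\ge7$. Let $N_T\subset N$ be a neighborhood of $\omega_0$ on which $w_n\ne0$ for $|n|\le T$, and put $\mathcal D_T=\Phi(Z\cap N_T)\subset V$.

Suppose that $\mathcal D_T$ were contained in a proper Zariski-closed subset $V'\subset V$. As $V$ is irreducible of dimension $12$, $\dim V'\le11$. By (F3) there are at most $11$ holomorphic functions on the germ of $V'$ at $\Phi(\omega_0)$ whose common zero set is the point $\Phi(\omega_0)$. Pull them back to $Z$ by $\Phi$. Near $\omega_0$ their common zero set is the fiber of $\Phi$ through $\omega_0$, which is $\{\omega_0\}$ by Section 8. Each of them lowers the dimension of the germ of $Z$ by at most $1$, so by (F1) $\dim_{\omega_0}Z\le11$. But $Z$ is cut out by $8$ equations in a manifold of dimension $20$, so $\dim_{\omega_0}Z\ge12$ by (F1). This is a contradiction, and $\mathcal D_T$ lies in no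 proper Zariski-closed subset of $V$.

Each point of $\mathcal D_T$ comes from a sequence (4) which satisfies (1) by Lemma 2, has diamond rank at most $4$ by Lemma 1, and has $w_n\ne0$ for $|n|\le T$. So $\mathcal D_T$ satisfies the hypotheses of Step 4 in Section 5. Every $5\times5$ minor of the universal sequence vanishes, and Step 3 of Section 5 gives Theorem A over every field. $\blacksquare$

## 10. A pole along $w_8=0$: the proof of Theorem B

Go back to Examples 1 and 2. There $w_8=3$, and $w_{15}$ is the first term whose computation divides by $w_8$. In Example 1 the division comes out even: $5775/3=1925$. In Example 2 it does not: $38873/3$. We replace the prime $3$ by the hypersurface $w_8=0$ and show that, when the condition fails, $w_{15}$ has a pole there which nothing else in the determinant of (2) can cancel.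

All $a_j,b_j\in\mathbb F$ are nonzero. As in Step 2 of Section 5, now with algebraic independence over $\mathbb F$, all $w_n\in K$ are defined and nonzero. Let $\Delta_5$ be the determinant of (2), which up to sign is the determinant in $\mathrm{sd}(2,5)$ at $(i,j)=(-3,3)$. Let $\Delta_4$ be its upper-left $4\times4$ minor.

**Step 1 (the local ring).** We set up the valuation. Let
$$g=b_3w_2w_7+b_1w_3w_6+b_2w_4w_5 .$$
It is linear in $w_2$ with coprime coefficients $b_3w_7$ and $b_1w_3w_6+b_2w_4w_5$, hence irreducible. Let $\mathcal O=\mathbb F[w_1,\dots,w_7]_{(g)}$, a discrete valuation ring. As $g$ does not contain $w_1$, its residue field is $k'(w_1)$ with $k'=\operatorname{Frac}\big(\mathbb F[w_2,\dots,w_7]/(g)\big)$ and $w_1$ transcendental over $k'$. By (1) with $n=1$, $w_8=-g/(b_0w_1)$ has valuation $1$. The elements $w_1,\dots,w_7$ are units of $\mathcal O$. Computing $w_8,\dots,w_{14}$ and $w_0,\dots,w_{-6}$ by (1) divides only by $w_1,\dots,w_7$, so $w_n\in\mathcal O$ for $-6\le n\le14$. Bars denote residues, so $\bar w_8=0$. For $2\le n\le7$ we write $w_n$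 also for its residue in $k'$.

**Step 2 ($\overline{\Delta_4}\ne0$).** This gives rank at least $4$, and later keeps the pole alive. The method is to look at the degree in $w_1$. From (1) with $n=2$ and $\bar w_8=0$,
$$\bar w_9=-\frac{a_1w_4w_7+a_2w_5w_6}{a_0w_2}\in k' .$$
It is nonzero: the numerator is a nonzero polynomial without $w_2$, whereas a nonzero multiple of $g$ contains $w_2$. By (1) with $n=3,4$, $\bar w_{10},\bar w_{11}\in k'$ also.

Downward we get polynomials in $w_1$ over $k'$. From $n=0$,
$$\bar w_0=-\frac{a_3w_1w_6+a_1w_2w_5+a_2w_3w_4}{a_0w_7}$$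
has degree $1$ with leading coefficient $\ell=-\frac{a_3w_6}{a_0w_7}\ne0$. From $n=-1$ (terms $w_1w_4,\ w_3w_2,\ w_5w_0$, divided by $w_6$) $\bar w_{-1}$ has degree at most $1$. From $n=-2$ (terms $w_0w_3,\ w_2w_1,\ w_4w_{-1}$, divided by $w_5$) $\bar w_{-2}$ has degree at most $1$. From $n=-3$ (terms $w_{-1}w_2,\ w_1w_0,\ w_3w_{-2}$, divided by $w_4$) and $n=-4$ (terms $w_{-2}w_1,\ w_0w_{-1},\ w_2w_{-3}$, divided by $w_3$) $\bar w_{-3}$ and $\bar w_{-4}$ have degree at most $2$. Hence the entries of the matrix of $\overline{\Delta_4}$ have degrees in $w_1$ at most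
$$\begin{pmatrix}1&2&1&2\\1&0&1&1\\0&0&0&1\\ *&0&0&0\end{pmatrix},$$
where $*$ marks the entry $w_5\bar w_8=0$. Degree $4$ in the determinant needs degrees $2,1,1,0$ from rows $1,2,3,4$. So row $3$ uses column $4$, and then row $1$ uses column $2$. Row $2$ uses column $1$ or $3$, but column $3$ would leave the zero entry for row $4$. So row $2$ uses column $1$ and row $4$ uses column $3$. The coefficient of $w_1^4$ is therefore
$$\pm\,\ell\cdot w_4\cdot\ell\bar w_9\cdot w_4\bar w_9=\pm\,\ell^2w_4^2\bar w_9^2\ne0 .$$

So $\Delta_4$ is a unit of $\mathcal O$. In particular $\Delta_4\ne0$, and the diamond rank is at least $4$. If $a_0b_1b_2a_3=b_0a_1a_2b_3$, it is exactly $4$ by Theorem A.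

From now on assume that $a_0b_1b_2a_3\ne b_0a_1a_2b_3$.

**Step 3 (the numerator of $w_{15}$).** We want to show that $w_{15}$ has valuation $-1$. By (1) with $n=8$, $a_0w_8w_{15}=-Q$ with
$$Q=a_1w_{10}w_{13}+a_2w_{11}w_{12}+a_3w_9w_{14}\in\mathcal O .$$
Since $w_8$ has valuation $1$, it suffices to show $\bar Q\ne0$. Now $\bar Q$ is obtained from (1) for $n=2,\dots,7$ with $w_8=0$, and these relations divide by $w_2,\dots,w_7$. So $\bar Q$ lies in the localization of $\mathbb F[w_2,\dots,w_7]/(g)$ at $w_2\cdots w_7$. Hence it is enough to find one point with nonzero coordinates $w_2,\dots,w_7$ in some extension field of $\mathbb F$ where $g=0$ and where the recursion with $w_8=0$ gives a nonzero value of $Q$: evaluation at the point is then a ring homomorphism that does not kill $\bar Q$.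

**Step 4 (the point).** We look for it over $\mathbb F(x,y)$ with $w_5=w_6=w_7=1$, and prescribe $w_9=x$ and $w_{10}=y$. With $w_8=0$, the relations (1) for $n=2$ and $n=3$ become $a_0w_2x=-(a_1w_4+a_2)$ and $b_0w_3y=-(b_3w_4x+b_2)$, so we put
$$w_2=-\frac{a_1w_4+a_2}{a_0x},\qquad w_3=-\frac{b_3w_4x+b_2}{b_0y}.$$
The equation $g=0$ then determines $w_4$, since
$$-a_0b_0xy\,(b_3w_2+b_1w_3+b_2w_4)=b_0b_3y(a_1w_4+a_2)+a_0b_1x(b_3w_4x+b_2)-a_0b_0b_2xyw_4=\mathsf M-\mathsf N w_4,$$
where
$$\mathsf M=a_2b_0b_3y+a_0b_1b_2x,\qquad \mathsf N=-a_1b_0b_3y-a_0b_1b_3x^2+a_0b_0b_2xy .$$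
Both are nonzero polynomials. Put $w_4=\mathsf M/\mathsf N\neq0$, so that $g=0$.

The other coordinates are nonzero. We have $a_1w_4+a_2=(a_1\mathsf M+a_2\mathsf N)/\mathsf N$, and
$$a_1\mathsf M+a_2\mathsf N=a_0a_1b_1b_2x-a_0a_2b_1b_3x^2+a_0a_2b_0b_2xy\ne0,$$
so $w_2\ne0$. Likewise $b_3w_4x+b_2=(b_3x\mathsf M+b_2\mathsf N)/\mathsf N$, and
$$b_3x\mathsf M+b_2\mathsf N=(a_2b_0b_3^2+a_0b_0b_2^2)xy-a_1b_0b_2b_3y\ne0,$$
so $w_3\ne0$.

**Step 5 (computing $Q$ at the point).** By construction $w_9=x$ and $w_{10}=y$. From (1) with $n=4$ and $w_8=0$,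
$$w_{11}=z:=-\frac{\mathsf L}{a_0w_4}=-\frac{\mathsf L\,\mathsf N}{a_0\mathsf M},\qquad \mathsf L=a_3y+a_1x .$$
From $n=5,6,7$,
$$w_{12}=-\frac{b_3z+b_1y}{b_0},\qquad w_{13}=-\frac{a_3w_{12}+a_2xy}{a_0},\qquad w_{14}=-\frac{b_1xw_{12}+b_2yz}{b_0}.$$
Hence
$$Q=a_2z\,w_{12}-\frac{a_1y\,(a_3w_{12}+a_2xy)}{a_0}-\frac{a_3x\,(b_1xw_{12}+b_2yz)}{b_0}.$$
As $w_{12}$ is linear in $z$, this is a polynomial of degree $2$ in $z$ over $\mathbb F[x,y]$ with leading coefficient $-a_2b_3/b_0\ne0$.

**Step 6 (where the condition enters).** We show that $z$ has a pole along $\mathsf M=0$. The linear form $\mathsf M$ does not divide $\mathsf L$: the two are proportional only if $a_3\cdot a_0b_1b_2=a_1\cdot a_2b_0b_3$, which is the condition that we assume to fail. Nor does $\mathsf M$ divide $\mathsf N$: substituting $y=-\frac{a_0b_1b_2}{a_2b_0b_3}x$ in $\mathsf N$ gives a polynomial in $x$ whose linear coefficient is $\frac{a_0a_1b_1b_2}{a_2}\ne0$. So $z=-\mathsf L\mathsf N/(a_0\mathsf M)$ has $\mathsf M$-adic valuation $-1$. The $z^2$-term of $Q$ has valuation $-2$ and the remaining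 terms have valuation at least $-1$, so $Q$ has valuation $-2$. In particular $Q\ne0$ at the point. Therefore $\bar Q\ne0$, and $w_{15}$ has valuation $-1$ in $\mathcal O$.

**Step 7 (the pole survives in the determinant).** All entries of (2) except the corner $w_2w_{15}$ involve only $w_n$ with $-6\le n\le13$, so they lie in $\mathcal O$. Expanding along the last row,
$$\Delta_5=\Delta_4\,w_2w_{15}+(\text{an element of }\mathcal O).$$
By Step 2, $\Delta_4$ is a unit of $\mathcal O$. So is $w_2$, and $w_{15}$ has valuation $-1$. Hence $\Delta_5\notin\mathcal O$; in particular $\Delta_5\ne0$. So when the condition fails, the diamond rank is at least $5$ and $u\times v$ does not solve $\mathrm{sd}(2,5)$. $\blacksquare$
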